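
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Logarithmic bumps and the weak type inequality\\ for commutators of fractional integrals}


\begin{abstract}
We prove a conjecture of Cruz-Uribe and Moen: if $0<\alpha<n$, $1<p<\infty$, $\delta>0$, and a pair of weights satisfies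
$\sup_Q|Q|^{\alpha/n}\|u^{1/p}\|_{A,Q}\|v^{-1/p}\|_{B,Q}<\infty$ with $A(t)=t^p\log(e+t)^{2p-1+\delta}$ and $B(t)=t^{p'}\log(e+t)^{p'}$, then for every $b\in BMO$ the commutator $[b,I_\alpha]$ maps $L^p(v)$ into $L^{p,\infty}(u)$. The main ingredient is a weak type estimate for sums over sparse families of dyadic cubes, in which the exponentially thin overlap of the cubes is played against the logarithmic bump on $u$ alone. The theorem is proved for commutators of any order $m\ge1$ and for general bumps of logarithmic type. Within this class we show that the hypotheses are also necessary; in particular $\delta=0$ is not allowed, and the power $p'$ of the logarithm in $B$ cannot be lowered.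
\end{abstract}

\section{The question and the results}

\subsection{Definitions and the conjecture}

Let $n\ge1$. A \emph{weight} is a nonnegative, locally integrable function on $\mathbb R^n$, and $u(E)=\int_Eu\,dx$. For $0<\alpha<n$ the fractional integral operator and its commutator with a function $b$ are
\[
I_\alpha f(x)=\int_{\mathbb R^n}\frac{f(y)}{|x-y|^{n-\alpha}}\,dy,\qquad [b,I_\alpha]f(x)=b(x)I_\alpha f(x)-I_\alpha(bf)(x).
\]
Cubes have sides parallel to the axes, $\ell(Q)$ is the side length of $Q$, and $\langle f\rangle_Q=\frac1{|Q|}\int_Qf$. We write $b_Q=\langle b\rangle_Q$. The space $BMO$ consists of the locally integrable $b$ with $\|b\|_*=\sup_Q\langle|b-b_Q|\rangle_Q<\infty$; we always fix a finite-valued representative of $b$.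

For $1<p<\infty$ put $p'=p/(p-1)$. The space $L^p(v)$ has the norm $(\int|f|^pv\,dx)^{1/p}$, and $T:L^p(v)\to L^{p,\infty}(u)$ means that there is a constant $C$ with
\[
u(\{x:|Tf(x)|>\lambda\})\le C\lambda^{-p}\int_{\mathbb R^n}|f|^pv\,dx\qquad\text{for all }f\in L^p(v),\ \lambda>0 .
\]

A \emph{Young function} is a continuous, convex, increasing function $A:[0,\infty)\to[0,\infty)$ with $A(0)=0$. Its normalized Luxemburg norm on a cube $Q$ is
\[
\|f\|_{A,Q}=\inf\Big\{\lambda>0:\ \frac1{|Q|}\int_QA\Big(\frac{|f(x)|}\lambda\Big)\,dx\le1\Big\}.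
\]
We set $0\cdot\infty=0$, $A(\infty)=\infty$, and $v^{-1/p}=\infty$ where $v=0$. The following statement, without its last sentence, was conjectured by Cruz-Uribe and Moen \cite{CUM}; we prove it.

\begin{theorem}\label{thm:conj}
Let $0<\alpha<n$, $1<p<\infty$, $\delta>0$, $A(t)=t^p\log(e+t)^{2p-1+\delta}$ and $B(t)=t^{p'}\log(e+t)^{p'}$. If the pair of weights $(u,v)$ satisfies
\begin{equation}\label{eq:bump}
K=\sup_Q|Q|^{\alpha/n}\|u^{1/p}\|_{A,Q}\|v^{-1/p}\|_{B,Q}<\infty ,
\end{equation}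
the supremum being over all cubes, then $[b,I_\alpha]:L^p(v)\to L^{p,\infty}(u)$ for every $b\in BMO$. The $p$-th root of the constant in the weak type inequality is at most $CK\|b\|_*$, where $C$ depends only on $n,\alpha,p,\delta$.
\end{theorem}

\subsection{What the hypothesis measures}

Put $\sigma=v^{1-p'}$, so that $v^{-1/p}=\sigma^{1/p'}$. Without the logarithms, that is, for $A(t)=t^p$ and $B(t)=t^{p'}$, condition \eqref{eq:bump} reads
\[
\sup_Q|Q|^{\alpha/n}\langle u\rangle_Q^{1/p}\langle\sigma\rangle_Q^{1/p'}<\infty .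
\]
This is necessary already for the weak type inequality for $I_\alpha$. Indeed, for $\epsilon>0$ let $\sigma_\epsilon=(v+\epsilon)^{1-p'}$, a bounded function with $\sigma_\epsilon^pv\le\sigma_\epsilon$. Since $|x-y|\le\sqrt n\,\ell(Q)$ for $x,y\in Q$, we have $I_\alpha(\sigma_\epsilon\chi_Q)\ge c|Q|^{\alpha/n}\langle\sigma_\epsilon\rangle_Q$ on $Q$. So the weak type inequality for $f=\sigma_\epsilon\chi_Q$ gives $u(Q)\big(|Q|^{\alpha/n}\langle\sigma_\epsilon\rangle_Q\big)^p\le C\int_Q\sigma_\epsilon$, that is, $|Q|^{\alpha/n}\langle u\rangle_Q^{1/p}\langle\sigma_\epsilon\rangle_Q^{1/p'}\le C$, and we let $\epsilon\to0$. The logarithms (the ``bumps'') limit, in addition, how much of the mass of $u$ and of $\sigma$ may sit on a very small part of $Q$.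

Why the exponents $2p-1+\delta$ and $p'$? If $x,y$ lie in a cube $Q$ of side comparable to $|x-y|$, then
\[
|b(x)-b(y)|\le|b(x)-b_Q|+|b(y)-b_Q| .
\]
The commutator is thus controlled by two sums over dyadic cubes: an \emph{outer} one with terms $|Q|^{\alpha/n}|b(x)-b_Q|\langle f\rangle_Q\chi_Q(x)$, and an \emph{inner} one with terms $|Q|^{\alpha/n}\langle|b-b_Q|f\rangle_Q\chi_Q(x)$, where $f\ge0$. By the John--Nirenberg inequality, $b-b_Q$ is exponentially integrable on $Q$. So a factor $|b-b_Q|$ in an integral over $Q$ costs one logarithm on the remaining factor.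

For the inner term on a single cube, H\"older's inequality gives
\[
\langle|b-b_Q|f\rangle_Q\le\langle|b-b_Q|^{p'}\sigma\rangle_Q^{1/p'}\langle f^pv\rangle_Q^{1/p},
\]
and the first factor is controlled by the norm of $\sigma^{1/p'}$ for exactly the function $B$ of the conjecture. For the outer term one tests against $hu$ with $h\in L^{p'}(u)$; the integral $\int_Q|b-b_Q|hu$ costs, in the same way, $\log^p$ in $A$. The remaining power $p-1+\delta$ in $A$ is the price of \emph{adding up over cubes}: it makes a certain maximal operator bounded on $L^{p'}$ (Lemma~\ref{lem:carleson}). The same summation argument for the inner term would cost more than $p'-1$ further logarithms in $B$, and $B$ has none to spare. So the sum of the inner terms has to be paid for by $A$. Section~\ref{sec:weak} shows that this is possible in the weak norm.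

\subsection{General bumps, and a converse}

The proof works for bumps of logarithmic type and for commutators of higher order.

\begin{definition}
$\mathcal L$ is the class of nondecreasing functions $\theta:[0,\infty)\to[1,\infty)$ for which there is a constant $D$ with $\theta(t^2)\le D\,\theta(t)$ for $t\ge1$.
\end{definition}

Since $e+t^2\le(e+t)^2$, the functions $\log(e+t)^a$, $a\ge0$, belong to $\mathcal L$. For an integer $m\ge1$ let
\[
C_b^mf(x)=\int\frac{(b(x)-b(y))^mf(y)}{|x-y|^{n-\alpha}}\,dy,\qquad T_b^mf(x)=\int\frac{|b(x)-b(y)|^m|f(y)|}{|x-y|^{n-\alpha}}\,dy .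
\]

\begin{theorem}\label{thm:main}
Let $0<\alpha<n$, $1<p<\infty$, let $m\ge1$ be an integer, and let $A(t)=t^p\theta(t)$ and $B(t)=t^{p'}\eta(t)$ be Young functions with $\theta,\eta\in\mathcal L$ and
\[
\textup{(i)}\ \int_1^\infty\Big(\frac{\log(e+t)^{mp}}{\theta(t)}\Big)^{p'-1}\frac{dt}t<\infty,\qquad
\textup{(ii)}\ \eta(t)\ge c\log(e+t)^{mp'}\ \text{ for all }t\ge0\text{ and some }c>0 .
\]
If $K=\sup_Q|Q|^{\alpha/n}\|u^{1/p}\|_{A,Q}\|v^{-1/p}\|_{B,Q}<\infty$, then for all $b\in BMO$, $f\in L^p(v)$ and $\lambda>0$,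
\begin{equation}\label{eq:weak}
u(\{T_b^mf>\lambda\})\le C\big(K\|b\|_*^m\big)^p\lambda^{-p}\int|f|^pv\,dx .
\end{equation}
Moreover $I_\alpha|f|<\infty$ $u$-a.e. Hence $C_b^mf$ is given $u$-a.e. by an absolutely convergent integral, and $C_b^m:L^p(v)\to L^{p,\infty}(u)$.
\end{theorem}

\begin{theorem}\label{thm:converse}
Let $0<\alpha<n$, $1<p<\infty$, let $m\ge1$ be an integer, and let $A(t)=t^p\theta(t)$ and $B(t)=t^{p'}\eta(t)$ be Young functions with $\theta,\eta\in\mathcal L$. If \textup{(i)} or \textup{(ii)} fails, then there are weights $(u,v)$ with $K<\infty$ and a $b\in BMO$ such that $C_b^m$ is not bounded from $L^p(v)$ to $L^{p,\infty}(u)$.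
\end{theorem}

\begin{corollary}\label{cor:logs}
For $A(t)=t^p\log(e+t)^r$ and $B(t)=t^{p'}\log(e+t)^s$ with $r,s\ge0$, the implication ``$K<\infty$ implies $C_b^m:L^p(v)\to L^{p,\infty}(u)$ for all $b\in BMO$'' holds if and only if $r>(m+1)p-1$ and $s\ge mp'$.
\end{corollary}

\begin{proof}
$A$ and $B$ are Young functions by \eqref{eq:convex} below, and the powers of the logarithm belong to $\mathcal L$. So by Theorems~\ref{thm:main} and~\ref{thm:converse} the implication holds if and only if (i) and (ii) hold. The integrand in (i) is $\log(e+t)^{-(r-mp)(p'-1)}/t$, so (i) holds if and only if $(r-mp)(p'-1)>1$, that is, $r>mp+p-1$. Condition (ii) holds if and only if $s\ge mp'$.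
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj} from Theorem~\ref{thm:main}]
Take $m=1$, $\theta(t)=\log(e+t)^{2p-1+\delta}$ and $\eta(t)=\log(e+t)^{p'}$; as in the last proof, all hypotheses of Theorem~\ref{thm:main} are satisfied. By its conclusion (let $\lambda\to\infty$ in \eqref{eq:weak}), $I_\alpha|f|$ and $T_b^1f$ are finite $u$-a.e. At each point $x$ where both are finite,
\[
I_\alpha(|bf|)(x)\le|b(x)|\,I_\alpha|f|(x)+T_b^1f(x)<\infty .
\]
So $b\,I_\alpha f-I_\alpha(bf)$ is well defined $u$-a.e., equals $C_b^1f$, and is bounded in modulus by $T_b^1f$. Now \eqref{eq:weak} gives the claim.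
\end{proof}

Section~\ref{sec:weak} contains the weak type estimate for sparse sums. Sections~\ref{sec:orlicz} and~\ref{sec:sparse} prepare the Orlicz estimates and the dyadic decomposition, Section~\ref{sec:proof} proves Theorem~\ref{thm:main}, and Section~\ref{sec:converse} proves Theorem~\ref{thm:converse}. The letters $C,c>0$ denote constants that may change from line to line; up to Section~\ref{sec:proof} they depend only on $n,\alpha,p,m,\theta,\eta$ and parameters named in the statements.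

\section{Adding up over cubes: the weak type mechanism}\label{sec:weak}

\subsection{Luxemburg norms}
Let $A$ be a Young function, $Q$ a cube and $g$ measurable. We use four facts.
\begin{itemize}
\item[(N1)] If $0<\|g\|_{A,Q}<\infty$, then $\langle A(|g|/\|g\|_{A,Q})\rangle_Q\le1$, by monotone convergence. Since $A(t)\to\infty$ as $t\to\infty$, we have $\|g\|_{A,Q}=0$ if and only if $g=0$ a.e. on $Q$.
\item[(N2)] If $M\ge1$ and $\langle A(|g|/\lambda)\rangle_Q\le M$, then $\|g\|_{A,Q}\le M\lambda$, because $A(t/M)\le A(t)/M$ by convexity.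
\item[(N3)] By (N1) and (N2), $\|g\|_{A,Q'}\le\frac{|Q|}{|Q'|}\|g\|_{A,Q}$ for cubes $Q'\subset Q$; and if $A_1\le MA$ for a Young function $A_1$ and $M\ge1$, then $\|g\|_{A_1,Q}\le M\|g\|_{A,Q}$.
\item[(N4)] If $A(t)\ge t^q$ for some $q\ge1$, then $\langle|g|^q\rangle_Q^{1/q}\le\|g\|_{A,Q}$, by (N1).
\end{itemize}

\subsection{Thin families}
A \emph{dyadic system} $\mathcal D$ consists, for each $k\in\mathbb Z$, of a partition of $\mathbb R^n$ into half-open cubes of side $2^{-k}$, the partition of level $k+1$ refining that of level $k$. Two cubes of $\mathcal D$ are disjoint or nested, and each $Q\in\mathcal D$ has a parent $\hat Q\in\mathcal D$ of twice its side.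

\begin{definition}
A family $S\subset\mathcal D$ is \emph{thin} if for all $P_0\in S$ and $t\ge0$
\begin{equation}\label{eq:thin}
\Big|\Big\{x\in P_0:\sum_{P\in S,\,P\subset P_0}\chi_P(x)>t\Big\}\Big|\le2\cdot2^{-t}|P_0| .
\end{equation}
\end{definition}

In Section~\ref{sec:proof} the inner sum will be bounded by a constant times $\sum_P|P|^{\alpha/n}\|v^{-1/p}\|_{B,P}\langle F\rangle_P^{1/p}\chi_P$ with $F=|f|^pv$ and $P$ running through a thin family. The hypothesis $K<\infty$ bounds $|P|^{\alpha/n}\|v^{-1/p}\|_{B,P}$ by $K/\|u^{1/p}\|_{A,P}$. So $v$ and $\alpha$ disappear, and what is needed is the following.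

\begin{proposition}\label{prop:weak}
Let $p>1$, $r>p$, and let $A$ be a Young function with $A(t)\ge c_At^p\log(e+t)^r$ for all $t$ and some $c_A>0$. Let $S$ be a thin family, let $u$ be a weight for which $W_P=\|u^{1/p}\|_{A,P}<\infty$ for all $P\in S$, and let $0\le F\in L^1(\mathbb R^n)$. Put $\tau_P=\langle F\rangle_P^{1/p}/W_P$ if $W_P>0$. Then for all $\lambda>0$
\[
u\Big(\Big\{\sum_{P\in S,\,W_P>0}\tau_P\chi_P>\lambda\Big\}\Big)\le C\lambda^{-p}\int F\,dx ,
\]
with $C$ depending only on $p$, $r$ and $c_A$.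
\end{proposition}

\subsection{One tower}\label{sec:tower}
The idea is visible on the simplest thin family. Let $n=1$, $P_i=[0,2^{-i})$ for $i\ge0$, and suppose that all coefficients are equal, $\tau_{P_i}=\varepsilon<1$. (For instance, $F=\chi_{[0,1)}$ and $u$ a suitable constant.) Let $\lambda=1$. The sum at $x$ is $\varepsilon$ times the number of the $P_i$ that contain $x$, and it exceeds $1$ exactly on $P_k$, $k=\lfloor1/\varepsilon\rfloor$. So we want $u(P_k)\le C\int F$. By the definition of $\tau_{P_0}$,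
\[
W_{P_0}^p|P_0|=\varepsilon^{-p}\int_{P_0}F .
\]
The obvious estimate $u(P_k)\le u(P_0)\le CW_{P_0}^p|P_0|$ therefore loses a factor $\varepsilon^{-p}$. But terms of size $\varepsilon$ have to pile up $1/\varepsilon$ deep before they reach $1$, and this happens on an exponentially small part of $P_0$: $|P_k|\le2\cdot2^{-1/\varepsilon}|P_0|$. The bump on $u$ does not let such a set carry its full share of $u$.

\begin{lemma}\label{lem:light}
Let $p>1$, $r\ge0$, let $A$ be a Young function with $A(t)\ge c_At^p\log(e+t)^r$ for all $t$ and some $c_A>0$, and let $0<W=\|u^{1/p}\|_{A,P}<\infty$. If $E\subset P$ and $|E|\le2\cdot2^{-t}|P|$ for some $t\ge0$, then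
\[
u(E)\le C(1+t)^{-r}W^p|P| ,
\]
with $C$ depending only on $p$, $r$ and $c_A$. In particular $u(P)\le CW^p|P|$.
\end{lemma}

\begin{proof}
Dividing $u$ by $W^p$, we may assume $W=1$. By (N1), $\langle A(u^{1/p})\rangle_P\le1$, hence $\int_Pu\log(e+u^{1/p})^r\le C|P|$. Where $u\le2^{t/2}$ the smallness of $E$ suffices:
\[
u(E\cap\{u\le2^{t/2}\})\le2^{t/2}\cdot2\cdot2^{-t}|P|\le C(1+t)^{-r}|P| .
\]
Where $u>2^{t/2}$ we have $\log(e+u^{1/p})\ge\max\big(1,\tfrac{t\log2}{2p}\big)\ge c(1+t)$, so the logarithm suffices: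
\[
u(E\cap\{u>2^{t/2}\})\le C(1+t)^{-r}\int_Pu\log(e+u^{1/p})^r\le C(1+t)^{-r}|P| .
\]
The last assertion is the case $E=P$, $t=0$.
\end{proof}

For the tower, the lemma with $E=P_k$, $P=P_0$ and $t=1/\varepsilon$ gives $u(P_k)\le C\varepsilon^rW_{P_0}^p|P_0|=C\varepsilon^{r-p}\int_{P_0}F$. This is enough if $r\ge p$; and for $r>p$ there is a factor $\varepsilon^{r-p}$ left, with which one can sum over coefficients of different sizes $\varepsilon=2^{-j}$. The general proof only adds this summation.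

\begin{proof}[Proof of Proposition~\ref{prop:weak}]
Replacing $F$ by $F/\lambda^p$ multiplies each $\tau_P$ by $1/\lambda$, so let $\lambda=1$. By monotone convergence we may replace $\{P\in S:W_P>0\}$ by a finite subfamily $S'$.

\emph{Large terms.} Consider the maximal cubes among the $P\in S'$ with $\tau_P>1$. They are disjoint, and $W_P^p<\langle F\rangle_P$. By Lemma~\ref{lem:light}, $\sum u(P)\le C\sum|P|W_P^p\le C\sum\int_PF\le C\int F$.

\emph{Small terms.} For $j\ge1$ let
\[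
G_j=\{P\in S':2^{-j}<\tau_P\le2^{1-j}\},\qquad N_j=\sum_{P\in G_j}\chi_P ,\qquad t_j=\frac3{\pi^2}\,\frac{2^j}{j^2}.
\]
Let $x$ lie outside the large cubes, with $\sum_{P\in S'}\tau_P\chi_P(x)>1$. Then $\sum_{j\ge1}2^{1-j}N_j(x)>1$. Hence $N_j(x)>t_j$ for some $j$, since otherwise the last sum would be at most $\frac6{\pi^2}\sum_jj^{-2}=1$. So it remains to bound $\sum_ju(\{N_j>t_j\})$.

Fix $j$, let $P_1,P_2,\dots$ be the maximal cubes of $G_j$, which are disjoint, and let $E_i=\{x\in P_i:N_j(x)>t_j\}$. Then $\{N_j>t_j\}=\bigcup_iE_i$. A cube of $G_j$ that meets $P_i$ is contained in $P_i$; so \eqref{eq:thin} with $P_0=P_i$ gives $|E_i|\le2\cdot2^{-t_j}|P_i|$. Since $W_{P_i}^p<2^{jp}\langle F\rangle_{P_i}$, Lemma~\ref{lem:light} yields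
\[
u(\{N_j>t_j\})\le Ct_j^{-r}\sum_i|P_i|W_{P_i}^p\le C\,j^{2r}2^{-jr}\,2^{jp}\sum_i\int_{P_i}F\le C\,j^{2r}2^{-j(r-p)}\int F .
\]
Because $r>p$, the sum over $j$ is at most $C\int F$.
\end{proof}

\section{Paying for $b$: Orlicz estimates}\label{sec:orlicz}

\subsection{Functions of logarithmic type}
Let $\theta\in\mathcal L$. Then, with constants depending on $\theta$:
\begin{itemize}
\item[(L1)] $\theta((1+t)^\kappa)\le C_\kappa\theta(t)$ for $t\ge0$, $\kappa\ge1$. If $t\ge2$, then $1+t\le t^2$, so $(1+t)^\kappa\le t^{2\kappa}$, and we iterate $\theta(t^2)\le D\theta(t)$. If $t<2$, then $\theta((1+t)^\kappa)\le\theta(3^\kappa)\le\theta(3^\kappa)\theta(t)$.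
\item[(L2)] $\theta(t)\le C\log(e+t)^{\kappa_0}$ for some $\kappa_0\ge0$. Indeed $\theta(2^{2^j})\le D^j\theta(2)$; for $t\ge2$ choose $j\ge1$ with $2^{2^{j-1}}\le t<2^{2^j}$ and note that $D^j=D\,(2^{j-1})^{\log_2D}\le D(\log_2t)^{\log_2D}$. For $t<2$ use $\theta(t)\le\theta(2)$.
\item[(L3)] $\theta(st)\le C\theta(s)\theta(t)$. Put $M=\max(s,t)$. If $M\ge1$, then $\theta(st)\le\theta(M^2)\le D\theta(M)$; if $M<1$, then $\theta(st)\le\theta(M)$. In both cases use $\theta\ge1$.
\end{itemize}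

For $c\ge0$ and $L=\log(e+t)$,
\begin{equation}\label{eq:convex}
(tL^c)''=\frac{cL^{c-1}}{e+t}+\frac{ceL^{c-1}}{(e+t)^2}+\frac{c(c-1)tL^{c-2}}{(e+t)^2}\ge0 .
\end{equation}
This is clear if $c\ge1$; if $c<1$, the last term is at least $-cL^{c-1}/(e+t)$ because $L\ge1$. So $tL^c$ is a Young function, and so is $t^qL^a=(tL^{a/q})^q$ for $q\ge1$, $a\ge0$. For integers $m\ge0$ we write
\[
\Phi_m(t)=t\log(e+t)^m,\qquad B_m(t)=t^{p'}\log(e+t)^{mp'} .
\]

\subsection{Exponential integrability of $b$}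
Let $m\ge1$. The John--Nirenberg inequality says that $\langle\exp(|b-b_Q|/(c_n\|b\|_*))\rangle_Q\le2$ for all cubes $Q$, if $\|b\|_*>0$. Moreover
\[
s^mt\le C_m\big(\Phi_m(t)+e^s\big)\qquad(s,t\ge0):
\]
if $s\le2\log(e+t)$, then $s^mt\le2^m\Phi_m(t)$; otherwise $t<e^{s/2}$ and $s^mt\le s^me^{s/2}\le C_me^s$. Insert $s=|b-b_Q|/(c_n\|b\|_*)$ and $t=|g|/\|g\|_{\Phi_m,Q}$ and average over $Q$, using (N1). This gives
\begin{equation}\label{eq:bmo}
\langle|b-b_Q|^m|g|\rangle_Q\le C\|b\|_*^m\|g\|_{\Phi_m,Q}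
\end{equation}
(trivially so if $\|b\|_*=0$ or $\|g\|_{\Phi_m,Q}\in\{0,\infty\}$). Thus $m$ factors $|b-b_Q|$ cost $m$ logarithms.

\subsection{A H\"older inequality}
For the outer term we shall need a bound for $\|hu\|_{\Phi_m,P}$, where $hu=u^{1/p}\cdot hu^{1/p'}$. We control the first factor in $\|\cdot\|_{A,P}$, and ask for a norm, as small as possible, in which to measure the second. Heuristically, if $s$ and $t$ are comparable on the scale of powers, then $\log(e+st)$, $\log(e+s)$, $\log(e+t)$ are comparable; so are $\theta(s)$ and $\theta(t)$; and Young's inequality gives the answer. If $s$ and $t$ are not comparable in this sense, there is a power to spare, which absorbs all logarithms.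

\begin{lemma}\label{lem:young}
Let $1<q<\infty$, $\theta\in\mathcal L$, let $m\ge0$ be an integer, and put
\begin{equation}\label{eq:psi}
\Psi(t)=t^{q'}\omega(t),\qquad\omega(t)=\Big(\frac{\log(e+t)^{mq}}{\theta(t)}\Big)^{q'-1}.
\end{equation}
Then $\Phi_m(st)\le C\big(s^q\theta(s)+\Psi(t)\big)$ for all $s,t\ge0$.
\end{lemma}

\begin{proof}
\emph{Region 1: $t\ge(1+s)^q$.} Then $t\ge1$ and $st\le t^{1+1/q}\le t^2$, so $\Phi_m(st)\le Ct^{1+1/q}\log(e+t)^m$. By (L2), $\Psi(t)\ge ct^{q'}\log(e+t)^{-\kappa}$ for some $\kappa\ge0$. Since $1+\frac1q<1+\frac1{q-1}=q'$, we get $\Phi_m(st)\le C\Psi(t)$.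

\emph{Region 2: $s\ge1$ and $t\le s^{(q-1)/2}$.} Then $st\le s^{(q+1)/2}$ with $\frac{q+1}2<q$, so $\Phi_m(st)\le s^{(q+1)/2}\log(e+s^{(q+1)/2})^m\le Cs^q\le Cs^q\theta(s)$.

\emph{Region 3: $t<(1+s)^q$, and $s<1$ or $t>s^{(q-1)/2}$.} Then $\log(e+st)\le C\log(e+s)$. By Young's inequality and $q(q'-1)=q'$, $q'/q=q'-1$,
\[
\Phi_m(st)\le C\big[s\,\theta(s)^{1/q}\big]\big[t\log(e+s)^m\theta(s)^{-1/q}\big]\le C\Big(s^q\theta(s)+t^{q'}\Big(\frac{\log(e+s)^{mq}}{\theta(s)}\Big)^{q'-1}\Big).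
\]
It remains to see that $\log(e+s)^{mq}/\theta(s)\le C\log(e+t)^{mq}/\theta(t)$. If $s<1$, then $t<2^q$, and this follows from $\log(e+s)\le2\le2\log(e+t)$ and $\theta(t)\le\theta(2^q)\le C\theta(s)$. If $s\ge1$, then $1\le s^{(q-1)/2}<t<(1+s)^q$. The lower bound for $t$ gives $\log(e+s)\le C\log(e+t)$, and the upper bound gives $\theta(t)\le\theta((1+s)^q)\le C\theta(s)$ by (L1).
\end{proof}

The function $\Psi$ need not be monotone. We still put $\|g\|_{\Psi,Q}=\inf\{\lambda>0:\langle\Psi(|g|/\lambda)\rangle_Q\le1\}$.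

\begin{lemma}\label{lem:holder}
In the situation of Lemma~\ref{lem:young}, let $A(s)=s^q\theta(s)$ be a Young function. For measurable $\phi,g$, finite a.e. on $Q$,
\begin{equation}\label{eq:holder}
\|\phi g\|_{\Phi_m,Q}\le C\|\phi\|_{A,Q}\|g\|_{\Psi,Q} .
\end{equation}
\end{lemma}

\begin{proof}
If $\|g\|_{\Psi,Q}=0$, there are $\lambda_k\downarrow0$ with $\langle\Psi(|g|/\lambda_k)\rangle_Q\le1$. Since $\Psi(t)\to\infty$ as $t\to\infty$, by (L2), Fatou's lemma shows that $g=0$ a.e. on $Q$. So both sides vanish if one factor on the right is $0$, and we may assume that both factors lie in $(0,\infty)$. Let $\lambda=\|\phi\|_{A,Q}$, and choose $\mu\le2\|g\|_{\Psi,Q}$ with $\langle\Psi(|g|/\mu)\rangle_Q\le1$. By Lemma~\ref{lem:young} and (N1), $\langle\Phi_m(|\phi g|/(\lambda\mu))\rangle_Q\le2C$, and (N2) gives the claim.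
\end{proof}

We shall use three cases. The first, with $q=p$ and the function $\theta$ of Theorem~\ref{thm:main}, is
\begin{equation}\label{eq:psi1}
\|\phi g\|_{\Phi_m,Q}\le C\|\phi\|_{A,Q}\|g\|_{\Psi_1,Q},\qquad\Psi_1(t)=t^{p'}\Big(\frac{\log(e+t)^{mp}}{\theta(t)}\Big)^{p'-1}.
\end{equation}
The other two have $q=p'$ and $\log(e+t)^{mp'}$ in place of $\theta$, so that $A$ becomes $B_m$. With $\Phi_m$ on the left we get $\omega\equiv1$. With $\Phi_0(t)=t$ on the left, that is, with $0$ in place of $m$ in \eqref{eq:psi}, we get $\omega=\log(e+t)^{-mp}$, because $p'(p-1)=p$. Thus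
\begin{gather}
\|\phi g\|_{\Phi_m,Q}\le C\|\phi\|_{B_m,Q}\langle|g|^p\rangle_Q^{1/p},\label{eq:psi0}\\
\langle|\phi g|\rangle_Q\le C\|\phi\|_{B_m,Q}\|g\|_{\Psi_2,Q},\qquad\Psi_2(t)=t^p\log(e+t)^{-mp}.\label{eq:psi2}
\end{gather}

\subsection{What the integral condition implies}

\begin{lemma}\label{lem:dini}
If $\int_1^\infty\omega\,\frac{dt}t<\infty$ in Lemma~\ref{lem:young}, then $\theta(t)\ge c\log(e+t)^{(m+1)q-1}$ for all $t\ge0$. In particular $\omega(t)\le C\log(e+t)^{-1}$, so $\omega$ is bounded.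
\end{lemma}

\begin{proof}
Let $T\ge e$. Since $mq(q'-1)=mq'$ and $\theta(T^2)\le D\theta(T)$,
\[
C\ge\int_T^{T^2}\omega\,\frac{dt}t\ge\log T\,\Big(\frac{(\log T)^{mq}}{\theta(T^2)}\Big)^{q'-1}\ge c(\log T)^{1+mq'}\theta(T)^{-(q'-1)} .
\]
Now $(q-1)(q'-1)=1$, so $\theta(T)\ge c(\log T)^{(q-1)(1+mq')}=c(\log T)^{(m+1)q-1}$, and $\log T\ge\frac12\log(e+T)$. For $T<e$ use $\theta\ge1$. The bound for $\omega$ follows, since $(mq-(m+1)q+1)(q'-1)=-1$.
\end{proof}

\section{From the commutator to sparse sums}\label{sec:sparse}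

\subsection{Finitely many dyadic systems suffice}
For $\gamma\in\{0,1,2\}^n$ let
\[
\mathcal D^\gamma=\big\{2^{-k}\big([0,1)^n+j+(-1)^k\gamma/3\big):\ k\in\mathbb Z,\ j\in\mathbb Z^n\big\}.
\]

\begin{lemma}\label{lem:grids}
Each $\mathcal D^\gamma$ is a dyadic system, and every closed cube $R$ is contained in some $Q\in\bigcup_\gamma\mathcal D^\gamma$ with $\ell(Q)\le6\ell(R)$.
\end{lemma}

\begin{proof}
With $\epsilon=(-1)^k$ we have $2^{-k}(j+\epsilon\gamma/3)=2^{-k-1}\big((2j+\epsilon\gamma)-\epsilon\gamma/3\big)$. So the grid points of level $k$ are grid points of level $k+1$, and the partitions are nested.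

Given $R$, choose $k$ with $3\ell(R)<2^{-k}\le6\ell(R)$. In each coordinate the endpoints of level $k$ for the three possible values $0,1,2$ of that coordinate of $\gamma$ are disjoint subsets of $\frac{2^{-k}}3\mathbb Z$. The projection of $R$ to this coordinate axis is a closed interval of length less than $2^{-k}/3$, so it contains at most one point of $\frac{2^{-k}}3\mathbb Z$. Hence for some value of this coordinate of $\gamma$ it contains no endpoint, and so lies in one cell.
\end{proof}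

For $x\ne y$ apply this to a closed cube $R\ni x,y$ with $\ell(R)\le|x-y|$. The resulting $Q\ni x,y$ satisfies
\begin{equation}\label{eq:kernel}
|x-y|^{\alpha-n}\le6^{n-\alpha}|Q|^{\alpha/n-1}.
\end{equation}

\subsection{Stopping cubes}\label{sec:stopping}
We now select from a dyadic system $\mathcal D$ the cubes where the size of $f$ jumps. Let $f\ge0$ be bounded with compact support, $f\not\equiv0$ (as an element of $L^1$), let $\Phi=\Phi_m$ with $m\ge0$, and put $a=2^{n+1}$. For $k\in\mathbb Z$ let $S_k$ be the set of maximal cubes in $\{Q\in\mathcal D:\|f\|_{\Phi,Q}>a^k\}$. Every cube of this set lies in a maximal one: $\langle\Phi(f/a^k)\rangle_Q\le|Q|^{-1}\int\Phi(f/a^k)\le1$ if $|Q|$ is large, so the cubes in this set have bounded size. Let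
\[
\Omega_k=\bigcup_{P\in S_k}P,\qquad S=\bigcup_{k\in\mathbb Z}S_k .
\]
We call $S$ the \emph{stopping family} of $f$ for $\Phi$.

\begin{lemma}\label{lem:stopping}
\textup{(a)} If $P\in S_k$, then $a^k<\|f\|_{\Phi,P}\le2^na^k$. So $S_k\cap S_l=\emptyset$ for $k\ne l$.

\textup{(b)} The sets $E_P=P\setminus\Omega_{k+1}$, $P\in S_k$, $k\in\mathbb Z$, are pairwise disjoint, and $|E_P|\ge\frac12|P|$.

\textup{(c)} $S$ is thin.
\end{lemma}

\begin{proof}
(a) By maximality $\|f\|_{\Phi,\hat P}\le a^k$, and $\|f\|_{\Phi,P}\le2^n\|f\|_{\Phi,\hat P}$ by (N3). Since $2^na^k<a^{k+1}$, $\|f\|_{\Phi,P}$ determines $k$.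

(b) A cube $Q\in S_{k+i}$, $i\ge0$, has $\|f\|_{\Phi,Q}>a^k$, so it lies in a cube of $S_k$; if it meets $P\in S_k$, it lies in $P$. In particular $\Omega_{k+1}\subset\Omega_k$, and the sets $E_P$ are disjoint. Let $P\in S_k$. If $Q\in S_{k+1}$ and $Q\subset P$, then $\int_Q\Phi(f/a^{k+1})>|Q|$. Since $a^{k+1}=2\cdot2^na^k$, convexity and (a) give
\[
|P\cap\Omega_{k+1}|\le\int_P\Phi\Big(\frac f{a^{k+1}}\Big)\le\frac12\int_P\Phi\Big(\frac f{2^na^k}\Big)\le\frac12|P| .
\]
Thus $|E_P|\ge\frac12|P|$. Iterating, we also get $|P\cap\Omega_{k+i}|\le2^{-i}|P|$ for $i\ge0$.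

(c) Let $P_0\in S_k$. A cube $Q\in S_l$ with $Q\subset P_0$ has $l\ge k$: if $l<k$, then $\|f\|_{\Phi,P_0}>a^k>a^l$, and the maximality of $Q$ gives $Q=P_0$, contradicting $S_k\cap S_l=\emptyset$. The cubes of one $S_l$ are disjoint. So if the sum in \eqref{eq:thin} exceeds $t$ at $x$, then $x$ lies in cubes of at least $\lfloor t\rfloor+1$ different levels $\ge k$, hence in $\Omega_{k+\lfloor t\rfloor}$. The measure of $P_0\cap\Omega_{k+\lfloor t\rfloor}$ is at most $2^{-\lfloor t\rfloor}|P_0|\le2\cdot2^{-t}|P_0|$.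
\end{proof}

Sums over all cubes of $\mathcal D$ reduce to sums over $S$; this is where $\alpha>0$ enters.

\begin{lemma}\label{lem:reduce}
Let $S$ be as above, $b\in BMO$, and let $\nu\ge0$ be an integer. Then for all $x$
\[
\sum_{Q\in\mathcal D}|Q|^{\alpha/n}|b(x)-b_Q|^\nu\|f\|_{\Phi,Q}\chi_Q(x)\le C\sum_{P\in S}|P|^{\alpha/n}\big(|b(x)-b_P|+\|b\|_*\big)^\nu\|f\|_{\Phi,P}\chi_P(x),
\]
where for $\nu=0$ the $\nu$-th powers are read as $1$.
\end{lemma}

\begin{proof}
If $\|f\|_{\Phi,Q}>0$, choose $k$ with $a^k<\|f\|_{\Phi,Q}\le a^{k+1}$ and $P\in S_k$ with $Q\subset P$. Then $\|f\|_{\Phi,Q}\le a\|f\|_{\Phi,P}$. Fix $P\ni x$. The cubes $Q\in\mathcal D$ with $x\in Q\subset P$ are one for each side length $2^{-i}\ell(P)$, $i\ge0$. Since $|b_Q-b_{\hat Q}|\le\langle|b-b_{\hat Q}|\rangle_Q\le2^n\|b\|_*$, for the cube with index $i$ we have $|b_Q-b_P|\le2^ni\|b\|_*$, and therefore $|b(x)-b_Q|\le(1+2^ni)(|b(x)-b_P|+\|b\|_*)$. The claim follows from $\sum_i2^{-i\alpha}(1+2^ni)^\nu<\infty$.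
\end{proof}

\subsection{A maximal function estimate}
This is the strong type way of adding up over cubes; it is what the integral condition (i) is made for.

\begin{lemma}\label{lem:carleson}
Let $\Psi=t^{q'}\omega$ be as in \eqref{eq:psi} with $\int_1^\infty\omega\frac{dt}t<\infty$, and let $S$ be as in Section~\ref{sec:stopping}. Then
\[
\sum_{P\in S}|P|\,\|g\|_{\Psi,P}^{q'}\le C\int|g|^{q'}dx .
\]
\end{lemma}

\begin{proof}
We may assume $0\le g\in L^{q'}$. Let $M(x)=\sup_{x\in P\in\mathcal D}\|g\|_{\Psi,P}$. By Lemma~\ref{lem:dini}, $\Psi(t)\le C_1t^{q'}$; choose $\varepsilon\in(0,1)$ with $C_1\varepsilon^{q'}\le\frac12$. If $\|g\|_{\Psi,P}>\lambda$, then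
\[
1<\langle\Psi(g/\lambda)\rangle_P\le C_1\lambda^{-q'}|P|^{-1}\int g^{q'},
\]
so such $P\in\mathcal D$ have bounded size, and each is contained in a maximal one. On $\{g\le\varepsilon\lambda\}$ we have $\Psi(g/\lambda)\le C_1\varepsilon^{q'}\le\frac12$, so $|P|\le2\int_{P\cap\{g>\varepsilon\lambda\}}\Psi(g/\lambda)$. Summing over the maximal cubes,
\[
|\{M>\lambda\}|\le2\int_{\{g>\varepsilon\lambda\}}\Psi(g/\lambda)\,dx .
\]
Multiply by $q'\lambda^{q'-1}$, integrate in $\lambda$ and substitute $s=g(x)/\lambda$: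
\[
\int M^{q'}\le2q'\int_{\{g>0\}}\int_0^{g(x)/\varepsilon}\lambda^{q'-1}\Psi\Big(\frac{g(x)}\lambda\Big)d\lambda\,dx=2q'\int g^{q'}dx\int_\varepsilon^\infty\omega(s)\frac{ds}s\le C\int g^{q'}dx ,
\]
because $\omega$ is bounded on $[\varepsilon,1]$. By Lemma~\ref{lem:stopping}(b), $\sum_S|P|\|g\|_{\Psi,P}^{q'}\le2\sum_S\int_{E_P}M^{q'}\le2\int M^{q'}$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection{Reductions}
By (ii), $B_m\le CB$, so (N3) shows that $K$ increases at most by a constant factor if $B$ is replaced by $B_m$. \emph{So we assume $B=B_m$.}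

A weight is finite a.e., so $v^{-1/p}>0$ a.e. and $\|v^{-1/p}\|_{B_m,Q}>0$ for every $Q$. Since $K<\infty$, it follows that $\|u^{1/p}\|_{A,Q}<\infty$ for every $Q$. If $\|v^{-1/p}\|_{B_m,Q_0}=\infty$ for some $Q_0$, then by (N3) the same is true for all $Q\supset Q_0$. Then $\|u^{1/p}\|_{A,Q}=0$ for these $Q$, so $u=0$ a.e. and there is nothing to prove. So let $\|v^{-1/p}\|_{B_m,Q}<\infty$ for all $Q$; in particular $v>0$ a.e.

If $\|b\|_*=0$, then $T_b^mf=0$ a.e.; so for the proof of \eqref{eq:weak} let $\|b\|_*>0$. Since $\min(|f|,N)\chi_{B(0,N)}\uparrow|f|$ a.e. as $N\to\infty$, monotone convergence allows us to assume that $f\ge0$ is bounded with compact support, $f\not\equiv0$ and $f\in L^p(v)$. We put $F=f^pv\in L^1$.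

\subsection{Splitting the commutator}
By \eqref{eq:kernel}, where $Q\in\bigcup_\gamma\mathcal D^\gamma$ contains both $x$ and $y$, and by $|b(x)-b(y)|^m\le2^{m-1}(|b(x)-b_Q|^m+|b(y)-b_Q|^m)$,
\begin{gather*}
T_b^mf\le C\sum_{\gamma\in\{0,1,2\}^n}(\mathrm I_\gamma+\mathrm{II}_\gamma),\\
\mathrm I_\gamma(x)=\sum_{Q\in\mathcal D^\gamma}|Q|^{\alpha/n}|b(x)-b_Q|^m\langle f\rangle_Q\chi_Q(x),\qquad\mathrm{II}_\gamma=\sum_{Q\in\mathcal D^\gamma}|Q|^{\alpha/n}\langle|b-b_Q|^mf\rangle_Q\chi_Q .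
\end{gather*}
Fix $\gamma$ and drop it from the notation. The outer sum $\mathrm I$ satisfies a strong type estimate, the inner sum $\mathrm{II}$ a weak type estimate. These two estimates, Chebyshev's inequality for $\mathrm I$, and summation over the $3^n$ systems give \eqref{eq:weak}.

\subsection{The outer sum: strong type}
We show that
\[
\|\mathrm I\|_{L^p(u)}\le CK\|b\|_*^m\|f\|_{L^p(v)} .
\]
Here $f$ enters through plain averages. So let $S$ be the stopping family for $\Phi_0(t)=t$, for which $\|f\|_{\Phi_0,Q}=\langle f\rangle_Q$, and apply Lemma~\ref{lem:reduce} with $\nu=m$. Let $0\le h\in L^{p'}(u)$. By \eqref{eq:bmo}, and since $\langle hu\rangle_P\le\|hu\|_{\Phi_m,P}$ by (N4),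
\[
\int\mathrm I\,h\,u\,dx\le C\sum_{P\in S}|P|^{\alpha/n}\langle f\rangle_P\int_P\big(|b-b_P|+\|b\|_*\big)^mhu\,dx\le C\|b\|_*^m\sum_{P\in S}|P|^{1+\alpha/n}\langle f\rangle_P\|hu\|_{\Phi_m,P} .
\]
Write $hu=u^{1/p}\cdot hu^{1/p'}$ and $f=v^{-1/p}\cdot fv^{1/p}$. By \eqref{eq:psi1} and \eqref{eq:psi2},
\[
\|hu\|_{\Phi_m,P}\le C\|u^{1/p}\|_{A,P}\|hu^{1/p'}\|_{\Psi_1,P},\qquad\langle f\rangle_P\le C\|v^{-1/p}\|_{B_m,P}\|fv^{1/p}\|_{\Psi_2,P} .
\]
Both $\Psi_1$ and $\Psi_2$ satisfy the hypothesis of Lemma~\ref{lem:carleson}: for $\Psi_1$, where the exponent $q'$ is $p'$, this is (i); for $\Psi_2$, where the exponent $q'$ is $p$, it says that $\int_1^\infty\log(e+t)^{-mp}\frac{dt}t<\infty$, which is true because $mp>1$. So the definition of $K$, H\"older's inequality and Lemma~\ref{lem:carleson} give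
\begin{align*}
\int\mathrm I\,h\,u\,dx&\le CK\|b\|_*^m\Big(\sum_{P\in S}|P|\,\|fv^{1/p}\|_{\Psi_2,P}^p\Big)^{1/p}\Big(\sum_{P\in S}|P|\,\|hu^{1/p'}\|_{\Psi_1,P}^{p'}\Big)^{1/p'}\\
&\le CK\|b\|_*^m\|f\|_{L^p(v)}\|h\|_{L^{p'}(u)},
\end{align*}
and the claim follows by duality. Note that on the $v$-side there are logarithms in $\Psi_2$ to sum with, because the factor $b-b_Q$ went to the $u$-side.

\subsection{The inner sum: weak type}\label{sec:inner}
Now $b-b_Q$ sits together with $f$, and $\langle|b-b_Q|^mf\rangle_Q\le C\|b\|_*^m\|f\|_{\Phi_m,Q}$ by \eqref{eq:bmo}. So let $S$ be the stopping family for $\Phi_m$. Lemma~\ref{lem:reduce} with $\nu=0$ and \eqref{eq:psi0}, applied to $f=v^{-1/p}\cdot fv^{1/p}$, give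
\[
\mathrm{II}\le C\|b\|_*^m\sum_{P\in S}|P|^{\alpha/n}\|f\|_{\Phi_m,P}\chi_P\le C\|b\|_*^m\sum_{P\in S}|P|^{\alpha/n}\|v^{-1/p}\|_{B_m,P}\langle F\rangle_P^{1/p}\chi_P .
\]
In \eqref{eq:psi0} all logarithms of $B_m$ have been used up; the other factor is the plain average $\langle F\rangle_P^{1/p}$, for which the estimate of Lemma~\ref{lem:carleson} is not available. Instead we use Proposition~\ref{prop:weak}. Let $W_P=\|u^{1/p}\|_{A,P}$. If $W_P=0$, then $u=0$ a.e. on $P$; these countably many cubes may be discarded. So off a $u$-null set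
\[
\mathrm{II}\le CK\|b\|_*^m\sum_{P\in S,\,W_P>0}\tau_P\chi_P,\qquad\tau_P=\frac{\langle F\rangle_P^{1/p}}{W_P} .
\]
The family $S$ is thin by Lemma~\ref{lem:stopping}(c). By (i) and Lemma~\ref{lem:dini} with $q=p$, $A(t)\ge ct^p\log(e+t)^r$ with $r=(m+1)p-1$, and $r>p$ because $mp>1$. Hence Proposition~\ref{prop:weak} applies and yields $u(\{\mathrm{II}>\lambda\})\le C(K\|b\|_*^m)^p\lambda^{-p}\int f^pv$. This completes the proof of \eqref{eq:weak}.

\subsection{Absolute convergence}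
Let again $f\ge0$ be bounded with compact support, $f\not\equiv0$, $f\in L^p(v)$, and let now $b\in BMO$ be arbitrary. By \eqref{eq:kernel} and Lemma~\ref{lem:reduce} with $\nu=0$ and the stopping families $S^\gamma\subset\mathcal D^\gamma$ for $\Phi_0$,
\[
I_\alpha f\le C\sum_\gamma\sum_{Q\in\mathcal D^\gamma}|Q|^{\alpha/n}\langle f\rangle_Q\chi_Q\le C\sum_\gamma\sum_{P\in S^\gamma}|P|^{\alpha/n}\langle f\rangle_P\chi_P .
\]
H\"older's inequality and (N4), with $B_m(t)\ge t^{p'}$, give $\langle f\rangle_P\le\langle F\rangle_P^{1/p}\langle v^{-p'/p}\rangle_P^{1/p'}\le\langle F\rangle_P^{1/p}\|v^{-1/p}\|_{B_m,P}$. So Proposition~\ref{prop:weak} applies as in Section~\ref{sec:inner}, and $u(\{I_\alpha f>\lambda\})\le CK^p\lambda^{-p}\int f^pv$. By monotone convergence this holds for $|f|$ with any $f\in L^p(v)$. Letting $\lambda\to\infty$ here and in \eqref{eq:weak}, we see that $I_\alpha|f|$ and $T_b^mf$ are finite $u$-a.e. Since $|C_b^mf|\le T_b^mf$, Theorem~\ref{thm:main}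 is proved.\qed

\begin{remark}
Condition (i) was used in full only for the outer sum. For the inner sum, all that was used about $A$, besides $K<\infty$, is that $A(t)\ge ct^p\log(e+t)^r$ with some $r>p$.
\end{remark}

\section{Proof of Theorem~\ref{thm:converse}}\label{sec:converse}

In both examples $b(x)=\log|x|$, which belongs to $BMO$, and $u$ is the indicator of a ball of radius $1$. For (i) the function $f$ is spread over all large scales, where $b$ is large at the far points; for (ii) its main part sits on thin shells near the origin, where it is high and $|b|$ is large. In each case $f$ is chosen so that $\int f^pv$ equals the integral that bounds $|C_b^mf|$ from below, up to a constant. In this section constants may also depend on the weights constructed.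

\subsection{Two preliminary estimates}
Let $Q_\rho=[-\rho,\rho]^n$. If $Q\subset Q_\rho$ and $|Q_\rho|\le C|Q|$, then by (N3) Luxemburg norms over $Q$ are bounded by a constant times those over $Q_\rho$. Further, if $u$ is the indicator of a ball of radius $1$ and $\rho\ge1$, then
\begin{equation}\label{eq:unorm}
\|u^{1/p}\|_{A,Q_\rho}\le C\rho^{-n/p}\theta(\rho)^{1/p} .
\end{equation}
Indeed, put $\Lambda=M\rho^{-n/p}\theta(\rho)^{1/p}$ with $M\ge1$. Then $1/\Lambda\le\rho^{n/p}$, and by (L1)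
\[
\langle A(u^{1/p}/\Lambda)\rangle_{Q_\rho}\le C\rho^{-n}\Lambda^{-p}\theta(\rho^{n/p})=CM^{-p}\,\theta(\rho^{n/p})/\theta(\rho)\le CM^{-p}\le1
\]
for $M$ large.

\subsection{Necessity of (i)}
Suppose that the integral in (i) is infinite. Let $u=\chi_{B(0,1)}$ and
\[
v(x)=1\ \text{ for }|x|\le1,\qquad v(x)=|x|^{\alpha p-n}\theta(|x|)\ \text{ for }|x|>1,\qquad w=v^{-1/p} .
\]
In view of \eqref{eq:unorm}, this $v$ is chosen so that the bump condition is just satisfied at every scale $\rho\ge1$.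

\emph{Bump condition.} Only cubes $Q$ meeting $B(0,1)$ matter, as otherwise $u=0$ on $Q$. Let $R=\ell(Q)$. If $\sqrt nR\le1$, then $Q\subset\{|x|\le2\}$, where $u,w\le C$, and the product in $K$ is at most $CR^\alpha\le C$.

Let $\sqrt nR>1$. Then $Q\subset Q_\rho$ with $\rho=2\sqrt nR\ge2$, and $|Q_\rho|\le C|Q|$. Choose $\varepsilon>0$ so small that $e_0=\frac np-\alpha-\frac\varepsilon p$ satisfies $e_0p'>-n$; this is possible since $\frac np-\alpha+\frac n{p'}=n-\alpha>0$. We claim that for $x=\rho y\in Q_\rho$, $x\ne0$,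
\begin{equation}\label{eq:w}
w(x)\le C\rho^{n/p-\alpha}\theta(\rho)^{-1/p}\big(1+|y|^{e_0}\big) .
\end{equation}
Let $|x|>1$. By (L3), (L2) and $\rho/|x|\ge n^{-1/2}$ we have $\theta(\rho)\le C\theta(\rho/|x|)\theta(|x|)\le C(\rho/|x|)^\varepsilon\theta(|x|)$. Hence $w(x)=|x|^{n/p-\alpha}\theta(|x|)^{-1/p}\le C|x|^{n/p-\alpha}\theta(\rho)^{-1/p}|y|^{-\varepsilon/p}$, which is $C\rho^{n/p-\alpha}\theta(\rho)^{-1/p}|y|^{e_0}$. Let $|x|\le1$, so $w(x)=1$. If $\alpha<n/p$, then $\rho^{n/p-\alpha}\theta(\rho)^{-1/p}\ge c$ by (L2). If $\alpha\ge n/p$, then $e_0<0$ and $|y|\le1/\rho$, so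
\[
\rho^{n/p-\alpha}\theta(\rho)^{-1/p}|y|^{e_0}\ge\rho^{n/p-\alpha-e_0}\theta(\rho)^{-1/p}=\rho^{\varepsilon/p}\theta(\rho)^{-1/p}\ge c
\]
by (L2). This proves \eqref{eq:w}.

Since $e_0p'>-n$ and $\eta$ grows at most like a power of the logarithm, $B(1+|y|^{e_0})$ is integrable over $[-1,1]^n$, so $1+|y|^{e_0}$ has finite $B$-norm on $[-1,1]^n$. By dilation, $\|w\|_{B,Q_\rho}\le C\rho^{n/p-\alpha}\theta(\rho)^{-1/p}$. With \eqref{eq:unorm}, the product in $K$ is at most
\[
C\rho^\alpha\cdot\rho^{-n/p}\theta(\rho)^{1/p}\cdot\rho^{n/p-\alpha}\theta(\rho)^{-1/p}=C .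
\]
So $K<\infty$.

\emph{Failure of the weak type inequality.} For $0<|x|<1<|y|$ we have $b(x)-b(y)<0$, $|b(x)-b(y)|\ge\log|y|$ and $|x-y|\le2|y|$. For $N>1$ let
\[
f_N(y)=\Big(\frac{(\log|y|)^m|y|^{\alpha-n}}{v(y)}\Big)^{p'-1}\chi_{\{1<|y|<N\}},
\]
a bounded function with compact support. Since the integrand of $C_b^mf_N(x)$ has constant sign, $|C_b^mf_N|\ge2^{\alpha-n}H_N$ on $B(0,1)\setminus\{0\}$, where
\[
H_N=\int(\log|y|)^m|y|^{\alpha-n}f_N\,dy .
\]
By $p(p'-1)=p'$ this is also $\int f_N^pv\,dy$, and both are equal to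
\[
\int_{1<|y|<N}(\log|y|)^{mp'}|y|^{(\alpha-n)p'}v^{1-p'}dy=c\int_1^N\Big(\frac{(\log t)^{mp}}{\theta(t)}\Big)^{p'-1}\frac{dt}t ;
\]
in the last step we used polar coordinates and $(\alpha-n)p'+(\alpha p-n)(1-p')=\alpha(p+p'-pp')-n=-n$. As $\log(e+t)\le2\log t$ for $t\ge e$, $H_N\to\infty$. The weak type inequality with $\lambda=2^{\alpha-n}H_N/2$ would give $|B(0,1)|\le CH_N^{-p}H_N=CH_N^{1-p}$, so $H_N$ would be bounded, a contradiction.

\subsection{Necessity of (ii)}
Suppose that $\inf_t\eta(t)\log(e+t)^{-mp'}=0$. Since $\eta\ge1$, this infimum is approached only as $t\to\infty$. So for each $j\ge1$ there are arbitrarily large $h_j\ge1$ with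
\begin{equation}\label{eq:hj}
\eta(h_j)\le j^{-2}\log(e+h_j)^{mp'} .
\end{equation}
Put $\mu_j=j^{-2}\eta(h_j)^{-1}\le1$ and $D_j=\{r_j<|x|<2r_j\}$, where $r_j$ is defined by $h_j^{p'}|D_j|=\mu_j$. Then $r_j\le Ch_j^{-p'/n}$. Choosing the $h_j$ inductively large enough, we obtain
\[
r_1<\tfrac14,\qquad2r_{j+1}<r_j,\qquad\log\frac1{2r_j}\ge c\log(e+h_j) .
\]
In particular the shells $D_j$ are disjoint and lie in $\{|x|<\frac12\}$. Let
\[
\sigma=h_j^{p'}\text{ on }D_j,\qquad\sigma=1\text{ on }\{|x|<1\}\setminus\textstyle\bigcup_jD_j,\qquad\sigma=|x|^{-2n}\text{ for }|x|\ge1,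
\]
$v=\sigma^{1-p}$, which is locally bounded, and $u=\chi_{B(x_0,1)}$ with $|x_0|=4$. Then $v^{-1/p}=\sigma^{1/p'}$, and
\begin{equation}\label{eq:sigma}
\int\sigma\,\eta(\sigma^{1/p'})\,dx\le\sum_j\mu_j\eta(h_j)+C=\sum_jj^{-2}+C<\infty .
\end{equation}

\emph{Bump condition.} Let $Q$ meet $B(x_0,1)$ and let $R=\ell(Q)$. If $\sqrt nR\le1$, then $Q\subset\{2\le|x|\le6\}$, where $u,v^{-1/p}\le C$, and the product in $K$ is at most $CR^\alpha\le C$. Otherwise $Q\subset Q_\rho$ with $\rho=6\sqrt nR\ge6$, and $|Q_\rho|\le C|Q|$. With $\Lambda=\rho^{-n/p'}$, by (L3) and \eqref{eq:sigma},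
\[
\langle B(\sigma^{1/p'}/\Lambda)\rangle_{Q_\rho}\le\int\sigma\,\eta(\sigma^{1/p'}\rho^{n/p'})\,dx\le C\eta(\rho^{n/p'}),
\]
so $\|v^{-1/p}\|_{B,Q_\rho}\le C\rho^{-n/p'}\eta(\rho^{n/p'})$ by (N2). With \eqref{eq:unorm}, the product in $K$ is at most $C\rho^{\alpha-n}\theta(\rho)^{1/p}\eta(\rho^{n/p'})\le C$, by $\alpha<n$ and (L2). So $K<\infty$.

\emph{Failure of the weak type inequality.} For $x\in B(x_0,1)$ and $0<|y|<1$ we have $b(x)-b(y)=\log(|x|/|y|)\ge\log\frac1{|y|}>0$ and $|x-y|\le6$. Let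
\[
f_N(y)=\sigma(y)\Big(\log\frac1{|y|}\Big)^{m(p'-1)}\chi_{\{1/N<|y|<1\}}\qquad(N>1),
\]
which is bounded with compact support, since only finitely many $D_j$ meet $\{|y|>1/N\}$. On $B(x_0,1)$, with $c_0=6^{\alpha-n}$,
\[
|C_b^mf_N|\ge c_0J_N,\qquad J_N=\int_{1/N<|y|<1}\sigma\,\Big(\log\frac1{|y|}\Big)^{mp'}dy=\int f_N^pv\,dy ;
\]
the last equality holds because $\sigma^pv=\sigma$ and $p(p'-1)=p'$. By \eqref{eq:hj},
\[
\lim_{N\to\infty}J_N\ge\sum_j\mu_j\Big(\log\frac1{2r_j}\Big)^{mp'}\ge c\sum_j\mu_j\log(e+h_j)^{mp'}\ge c\sum_jj^{-2}\cdot j^2=\infty .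
\]
The weak type inequality with $\lambda=c_0J_N/2$ would give $|B(x_0,1)|\le CJ_N^{1-p}$, so $J_N$ would be bounded, a contradiction. This completes the proof of Theorem~\ref{thm:converse}.\qed

\begin{thebibliography}{9}
\bibitem{CUM} David Cruz-Uribe and Kabe Moen, \emph{Sharp norm inequalities for commutators of classical operators}, arXiv:1008.0381 (2010).
\end{thebibliography}

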